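# Submaximal curves on abelian surfaces with real multiplication

## 1. At most one submaximal curve, read off from the endomorphism ring

Everything is over $\mathbb C$, and "curve" means reduced irreducible curve.

**Theorem 1.** Let $X$ be a principally polarized abelian surface with real multiplication, that is, $X$ is simple and $\operatorname{End}(X)$ is an order in a real quadratic field, so that $X$ has Picard number $2$. For an ample $\mathbb Q$-line bundle $L$ on $X$, call a curve $C\subset X$ through the origin $0$ *submaximal for $L$* if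
$$\frac{L\cdot C}{\operatorname{mult}_0C}<\sqrt{L^2}.$$
Then the following are equivalent.

1. Every ample $\mathbb Q$-line bundle $L$ on $X$ has at most one submaximal curve.
2. Either $\operatorname{End}(X)=\mathbb Z[\sqrt e]$ for a non-square integer $e>0$, or $\operatorname{End}(X)=\mathbb Z[\frac12+\frac12\sqrt e]$ for a non-square integer $e>0$ with $e\equiv1\pmod 4$ that has a prime factor $p\equiv 5$ or $7\pmod 8$.

This statement was posed as a conjecture in Thomas Bauer and Maximilian Schmidt, "Seshadri constants on principally polarized abelian surfaces with real multiplication", arXiv:2008.09216 (2020). These notes prove it.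

Let us unpack it. Every order in a real quadratic field is $\mathbb Z[\sqrt e]$ or $\mathbb Z[\frac12+\frac12\sqrt e]$, the latter with $e\equiv 1\pmod 4$. The two forms exclude each other, since the discriminant is $4e$ in the first case and the odd number $e$ in the second; the discriminant also determines $e$. So condition 2 fails exactly when $\operatorname{End}(X)=\mathbb Z[\frac12+\frac12\sqrt e]$ and every prime factor of $e$ is $\equiv 1$ or $3\pmod 8$. The non-square $e\equiv1\pmod 4$ up to $65$ are
$$5,\ 13,\ 17,\ 21,\ 29,\ 33,\ 37,\ 41,\ 45,\ 53,\ 57,\ 61,\ 65 .$$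
Among them only $17$, $33=3\cdot 11$, $41$ and $57=3\cdot19$ are exceptional. For instance $21$ has the factor $7$, and $65=5\cdot13$ is not exceptional although $65\equiv1\pmod 8$.

A submaximal curve has a surprisingly high multiplicity at $0$. By the Hodge index theorem $L^2C^2\le(L\cdot C)^2$, so submaximality forces $C^2<(\operatorname{mult}_0C)^2$. For example, let $L_0$ be the principal polarization, so $L_0^2=2$. A curve $C$ numerically equivalent to $4L_0$ with $\operatorname{mult}_0C=6$ would have $L_0\cdot C/6=\frac43<\sqrt2$, and indeed $C^2=32<36$. The theorem says that the arithmetic of $\operatorname{End}(X)$ decides whether two such curves can occur for the same $L$.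

## 2. The lattice $\Lambda=NS(X)\oplus\langle-1\rangle$ and its roots

The idea that organizes the proof is to record a curve $C$ by the pair $(C,\operatorname{mult}_0C)$ and to put a quadratic form on such pairs. This makes sense for every simple abelian surface, so let $X$ be one, write $N=NS(X)$ and let $\rho$ be its rank. Between divisors and line bundles, $\equiv$ without a modulus means numerical equivalence.

We use the following textbook facts. Write $X=V/\Pi$. Elements of $N$ correspond to Hermitian forms $H$ on $V$ (linear in the first argument) for which $E=\operatorname{Im}H$ is integral on $\Pi$. The form $E$ is the class in $H^2(X,\mathbb Z)$, which is the group of integral alternating forms on $\Pi$, and $N=H^2(X,\mathbb Z)\cap H^{1,1}$ is a primitive subgroup. A class $M\in N$ has a homomorphism $\phi_M:X\to\hat X$, and $M\mapsto \phi_M$ is injective on $N$. Moreover $\chi(M)=\frac12M^2$ and $\deg\phi_M=\chi(M)^2$, where the degree is $0$ if $\phi_M$ is not an isogeny. So $N$ is an even lattice, and by the Hodge index theorem it has signature $(1,\rho-1)$.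

**Definition.** Put
$$\Lambda=N\oplus\mathbb Z\varepsilon,\qquad \varepsilon^2=-1,\qquad (M,l)\cdot(M',l')=M\cdot M'-ll',$$
a lattice of signature $(1,\rho)$. A **root** is a vector $v\in\Lambda$ with $v^2=-1$. So $(M,l)$ is a root if and only if $l^2=M^2+1$.

These are the intersection numbers on the blow-up of $X$ at $0$: if $E_0$ is the exceptional curve, then $(M,l)$ corresponds to $M-lE_0$. Besides $\pm\varepsilon=(0,\pm1)$, a principally polarized $X$ always has the roots $(2L_0,3)$ and $(12L_0,17)$, since $8-9=-1$ and $288-289=-1$.

**Theorem 2.** Let $X$ be a simple abelian surface and let $k(X)$ be the maximal number of pairwise orthogonal roots in $\Lambda$. Every ample $\mathbb Q$-line bundle has at most $k(X)\le\rho$ submaximal curves, and if $k(X)\ge2$ this number is attained by some ample line bundle. In particular, every ample $L$ has at most one submaximal curve if and only if $\Lambda$ contains no two orthogonal roots.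

For Picard number $2$ we shall also obtain a complete local criterion. Write $\langle a,b,\dots\rangle$ for the diagonal lattice with these squares, and $R_p=R\otimes\mathbb Z_p$.

**Theorem 3.** Let $X$ be any simple abelian surface with $\rho=2$, and let $\det N=-d$. Consider the condition

(∗) $d\equiv1\pmod 8$, and $N_p\cong\langle-1,d\rangle$ over $\mathbb Z_p$ for every (odd) prime $p\mid d$.

If (∗) holds, the maximal number of submaximal curves of an ample $L$ is exactly $2$. If (∗) fails, it is at most $1$. In the exceptional case of Theorem 1 (condition 2 fails), infinitely many pairwise non-proportional ample $L$ have exactly two submaximal curves.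

We first collect what simplicity of $X$ gives.

**Lemma 4.** Let $M\in N$. If $M^2=0$, then $M=0$. If $M^2>0$, then $M$ or $-M$ is ample. Every nonzero effective divisor on $X$ is ample.

*Proof.* If $M^2=0$, then $\deg\phi_M=0$, so $\ker\phi_M$ contains a positive-dimensional abelian subvariety. As $X$ is simple, this is $X$ itself, so $\phi_M=0$ and $M=0$. If $M^2>0$, then $\chi(M)>0$. The sign of $\chi(M)$ is $(-1)^i$ with $i$ the number of negative eigenvalues of $H$, so $i=0$ or $2$. Thus $H$ is definite and $M$ or $-M$ is ample. Finally let $C$ be a curve. A general translate of $C$ is different from $C$ and numerically equivalent to it, so $C^2\ge0$. Also $C\not\equiv0$, because $C$ meets an ample class positively. By the first part $C^2>0$, so $C$ or $-C$ is ample, hence $C$ is. Sums of ample classes are ample. $\square$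

**Lemma 5.** (a) If $(M,l)$ is a root, $l$ is odd. (b) If a root $(M,l)$ is not $\pm\varepsilon$, then $M$ or $-M$ is ample. (c) No root is orthogonal to $\varepsilon$.

*Proof.* (a) $l^2=M^2+1$ and $N$ is even. (b) If $l=\pm1$, then $M^2=0$, so $M=0$ and the root is $\pm\varepsilon$. Otherwise $|l|\ge3$ and $M^2=l^2-1>0$. (c) $(M,l)\cdot\varepsilon=-l\ne0$ by (a). $\square$

Let $R^+$ be the set of roots $(M,l)$ with $M$ ample and $l>0$.

## 3. From a curve to a root: the Kummer surface and parities at two-torsion points

A submaximal curve has $C^2<m^2$ with $m=\operatorname{mult}_0C$. A priori $C^2-m^2$ could be any negative integer. It turns out to be $-1$ or $-4$, and in the second case $(C,m)$ is divisible by $2$. The proof needs a small fact about polynomials over $\mathbb F_2$, the minimum distance of the Reed–Muller code $RM(2,4)$.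

**Lemma 6.** Let $0\le r\le n$. A function $f:\mathbb F_2^n\to\mathbb F_2$ that is not identically zero and is given by a polynomial of degree $\le r$ takes the value $1$ at least $2^{n-r}$ times. In particular, for $n=4$ and $r=2$ it does so at least $4$ times.

*Proof.* We may assume the polynomial is linear in each variable. Use induction on $n$. If $n=r$ the claim is trivial. Let $n>r$ and write $f=g+x_nh$ with $g,h$ in $n-1$ variables, $\deg g\le r$, $\deg h\le r-1$. The restrictions of $f$ to $x_n=0$ and $x_n=1$ are $g$ and $g+h$. If both are nonzero, induction gives at least $2\cdot2^{n-1-r}$ ones. If $g=0$, the other restriction is $h\neq0$, of degree $\le r-1$ (so $r\ge1$); if $g+h=0$, then $g=h\ne0$ has degree $\le r-1$. In both cases there are at least $2^{(n-1)-(r-1)}$ ones. $\square$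

The polynomial $x_1x_2$ on $\mathbb F_2^4$ takes the value $1$ exactly four times, so the bound is sharp.

**Proposition 7.** Let $C\subset X$ be a curve with $m=\operatorname{mult}_0C>0$ and $C^2<m^2$. Then there are $c\in\{1,2\}$ and $v_C\in R^+$ with $(C,m)=c\,v_C$. If $C\ne C'$ are two such curves, then $v_C\cdot v_{C'}\ge0$; in particular $v_C\neq v_{C'}$.

*Proof.*

**Step 1: $C$ is symmetric.** This allows us to pass to the quotient by $-1$. Since $-1$ acts trivially on $N$, $(-1)^*C\equiv C$. If $(-1)^*C\ne C$, then $C^2=C\cdot(-1)^*C\ge m^2$, because both curves have multiplicity $m$ at $0$. This contradicts $C^2<m^2$.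

**Step 2: the image of $C$ on the Kummer surface is a $(-2)$-curve.** This turns an inequality into an equation. Let $\sigma:\tilde X\to X$ be the blow-up of the sixteen 2-torsion points $x_0=0,x_1,\dots,x_{15}$, $\iota$ the involution of $\tilde X$ induced by $-1$, and $\pi:\tilde X\to K$ the quotient by $\iota$, the Kummer K3 surface. Let $\tilde C$ be the proper transform of $C$, $\bar C=\pi(\tilde C)$, and $m_i=\operatorname{mult}_{x_i}C$, so $m_0=m$. The map $\pi$ is ramified only along the exceptional curves, and $\tilde C$ is $\iota$-invariant, so $\pi^*\bar C=\tilde C$ with multiplicity one. Therefore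
$$\bar C^2=\tfrac12\tilde C^2=\tfrac12\Big(C^2-\sum_{i\ge0}m_i^2\Big)<0 .$$
On a K3 surface an irreducible curve has even self-intersection $\ge-2$. Hence $\bar C^2=-2$, that is,
$$\sum_{i\ge0}m_i^2=C^2+4,\qquad s:=\sum_{i\ge1}m_i^2=C^2+4-m^2\le3. \tag{1}$$

**Step 3: the parity of $m_i$ is a polynomial of degree $\le2$.** This restricts how many of the $m_i$ can be odd. By Appell–Humbert write $\mathcal O(C)=L(H,\chi)$, where $\chi(\lambda+\mu)=\chi(\lambda)\chi(\mu)(-1)^{E(\lambda,\mu)}$. Since $\chi(0)=1$ and $E(\lambda,\lambda)=0$, we have $\chi(-\lambda)=\chi(\lambda)^{-1}$ and $\chi(2\mu)=\chi(\mu)^2$. As $(-1)^*L(H,\chi)=L(H,\chi^{-1})$ and $C$ is symmetric, $\chi=\chi^{-1}$, so $\chi$ has values $\pm1$. Then $\chi(\lambda+2\mu)=\chi(\lambda)\chi(\mu)^2=\chi(\lambda)$, so $\chi$ factors through $\Pi/2\Pi\cong\mathbb F_2^4$. Write $\chi=(-1)^q$. Then $q(x+y)=q(x)+q(y)+E(x,y)$, and in a basis $e_1,\dots,e_4$ of $\Pi/2\Pi$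
$$q\Big(\sum x_ie_i\Big)=\sum_i x_iq(e_i)+\sum_{i<j}x_ix_jE(e_i,e_j),$$
a polynomial of degree $\le2$.

Let $\vartheta$ be a theta function with divisor $C$ for the canonical factor, so that
$$\vartheta(v+\lambda)=\chi(\lambda)\,e^{\pi H(v,\lambda)+\frac\pi2H(\lambda,\lambda)}\,\vartheta(v).$$
Replacing $(v,\lambda)$ by $(-v,-\lambda)$ leaves the factor unchanged, because $\chi(-\lambda)=\chi(\lambda)$. So $\vartheta(-v)$ is a theta function for the same factor, and it has the same divisor. The quotient of $\vartheta(-v)$ and $\vartheta(v)$ is a holomorphic function on $X$ without zeros, hence constant: $\vartheta(-v)=\delta\vartheta(v)$, and $\delta^2=1$. Now, for $\lambda\in\Pi$,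
$$\vartheta(\tfrac\lambda2+v)=\chi(\lambda)\,e^{\pi H(v-\frac\lambda2,\lambda)+\frac\pi2H(\lambda,\lambda)}\,\vartheta(v-\tfrac\lambda2)=\delta\,\chi(\lambda)\,e^{\pi H(v,\lambda)}\,\vartheta(\tfrac\lambda2-v).$$
Let $P(v)$ be the leading homogeneous term of $\vartheta(\frac\lambda2+v)$ at $v=0$; its degree is $\mu=\operatorname{mult}_{\lambda/2}C$. Comparing leading terms gives $P(v)=\delta\chi(\lambda)(-1)^\mu P(v)$, so
$$(-1)^{\operatorname{mult}_{\lambda/2}C}=\delta\,\chi(\lambda). \tag{2}$$
So the set of 2-torsion points where $C$ has odd multiplicity is the set where $q+\text{const}$ equals $1$. By Lemma 6 it has $0$ or at least $4$ elements.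

**Step 4: the two possibilities.** Here (1) and the count are combined.

*No odd points.* All $m_i$ are even. As $s\le3$, $m_i=0$ for $i\ge1$, so $m^2=C^2+4$. By (2) $\delta\chi$ is identically $1$; since $\chi(0)=1$, $\chi$ is identically $1$, so $E$ has only even values. Hence the class of $C$ is divisible by $2$ in $H^2(X,\mathbb Z)$, and thus in the primitive subgroup $N$. Write $C\equiv2M$ and $m=2l$; then $l^2=M^2+1$. Take $c=2$, $v_C=(M,l)$.

*At least four odd points.* At least three of them differ from $0$, so $s\ge3$. Hence $s=3$ and $m^2=C^2+1$. Take $c=1$, $v_C=(C,m)$.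

In both cases the first component is ample by Lemma 4 and the second is positive, so $v_C\in R^+$.

**Step 5: two curves.** If $C\ne C'$, then $C\cdot C'\ge mm'$, so $(C,m)\cdot(C',m')\ge0$ and $v_C\cdot v_{C'}\ge0$. As $v_C^2=-1<0$, $v_C\ne v_{C'}$. $\square$

## 4. Curves submaximal for one $L$ have orthogonal roots

If $C$ is submaximal for $L$ and $(C,m)=c\,v_C$, then $v_C$ pairs negatively with $(L,\sqrt{L^2})$, a vector of square $0$ in $\Lambda\otimes\mathbb R$. Two roots with this property that pair nonnegatively with each other have no room to be anything but orthogonal.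

**Proposition 8.** If distinct curves $C_1,\dots,C_k$ are all submaximal for one ample $L$, they satisfy the hypothesis of Proposition 7, and the roots $v_{C_i}$ are pairwise orthogonal. Hence $k\le k(X)\le\rho$.

*Proof.* Put $m_i=\operatorname{mult}_0C_i$. By Hodge index and submaximality, $L^2C_i^2\le(L\cdot C_i)^2<L^2m_i^2$, so $C_i^2<m_i^2$. Write $v_{C_i}=(M_i,l_i)$. Dividing the submaximality inequality by $c$, we get $M_i\cdot L<l_i\sqrt{L^2}$.

Let $i\neq j$. By Proposition 7 the integer $n=v_{C_i}\cdot v_{C_j}$ is $\ge0$. Suppose $n\ge1$. Then $(v_{C_i}+v_{C_j})^2=2n-2\ge0$, that is, $(M_i+M_j)^2\ge(l_i+l_j)^2$. By Hodge index $(M_i+M_j)\cdot L\ge(l_i+l_j)\sqrt{L^2}$, which contradicts the sum of the two strict inequalities. So $n=0$.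

Pairwise orthogonal roots span a negative definite sublattice of which they form a basis. As $\Lambda$ has signature $(1,\rho)$, there are at most $\rho$ of them. $\square$

This is the upper bound in Theorem 2. The converse asks for curves that realize given orthogonal roots.

## 5. From a root to an effective divisor, and why this is not yet a curve

The natural first attempt at the converse is to run the Kummer construction backwards and produce a divisor from a root by Riemann–Roch.

**Proposition 9.** For $(M,l)\in R^+$ there is an effective divisor $D\equiv2M$ with $\operatorname{mult}_0D\ge2l$.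

*Proof.*

**Step 1: a line bundle of class $2M$ that descends to $K$.** Let $H$ be the Hermitian form of $M$. A semicharacter for $H$ can be prescribed on a basis of $\Pi$; choose the values $\pm1$ there, and then all values are $\pm1$. Let $\mathcal N=L(H,\chi)$, of class $M$. Then $\mathcal N^2=L(2H,1)$. This bundle is the quotient of $V\times\mathbb C$ by the action $\lambda\cdot(v,t)=(v+\lambda,\ e^{2\pi H(v,\lambda)+\pi H(\lambda,\lambda)}t)$. The factor is unchanged under $(v,\lambda)\mapsto(-v,-\lambda)$, so $(v,t)\mapsto(-v,t)$ defines a lift of $-1$ to $\mathcal N^2$. At the point $\frac\lambda2$ it sends $(\frac\lambda2,t)$ to $(-\frac\lambda2,t)$, which is identified with $(\frac\lambda2,\ e^{2\pi H(-\frac\lambda2,\lambda)+\pi H(\lambda,\lambda)}t)=(\frac\lambda2,t)$. So the lift is trivial on the fibres over all 2-torsion points.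

Use the notation $\sigma,\tilde X,\iota,\pi,K$ of Section 3. Then $\iota$ acts on $\sigma^*\mathcal N^2$, trivially on the fibres over fixed points. Near a fixed point take a local generator $u$ on an $\iota$-invariant neighbourhood. Then $u+\iota u$ is invariant, and it equals $2u\ne0$ at the fixed point, so it is an invariant generator nearby. The invariant sections are then the invariant functions, i.e. the functions from $K$, times this generator. Away from the fixed points $\pi$ is étale and the bundle descends. So the invariant part of $\pi_*\sigma^*\mathcal N^2$ is a line bundle $B$ on $K$ with $\pi^*B=\sigma^*\mathcal N^2$.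

**Step 2: Riemann–Roch on $K$.** We impose the multiplicity at $0$ and look for a section. Let $E_0\subset\tilde X$ be the exceptional curve over $0$ and $\bar E_0=\pi(E_0)$, so $\pi^*\bar E_0=2E_0$. Put $F=B-l\bar E_0$. Then $\pi^*F=\sigma^*\mathcal N^2-2lE_0$, hence
$$F^2=\tfrac12(4M^2-4l^2)=-2 .$$
Riemann–Roch and Serre duality on the K3 surface give $h^0(F)+h^0(-F)\ge2+\frac12F^2=1$. If $-F$ were effective, pulling back to $\tilde X$ and pushing forward to $X$ would give an effective divisor $\equiv-2M$. This is impossible, since its intersection with the ample class $M$ would be $-2M^2<0$. So $F$ is effective.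

**Step 3: back to $X$.** Pulling back, we get an effective $G\in|\sigma^*\mathcal N^2-2lE_0|$. Then $G+2lE_0\in|\sigma^*\mathcal N^2|$ equals $\sigma^*D$ for some $D\in|\mathcal N^2|$. The multiplicity of $D$ at $0$ is the coefficient of $E_0$ in $\sigma^*D$, so it is $\ge2l$. $\square$

It is tempting to conclude that $D$ is built from a single curve $C$ with $v_C=(M,l)$. This is false in general. Let $X$ be principally polarized and simple, and consider $u=(2L_0,3)$ and $v=(12L_0,17)$ in $R^+$. Here $u\cdot v=48-51=-3<0$. Let $D_u\equiv4L_0$ be the divisor of Proposition 9 for $u$, with $\operatorname{mult}_0D_u\ge6$. Suppose $C$ were a curve with $(C,m)=c\,(12L_0,17)$. If $C$ is not a component of $D_u$, then $96c=C\cdot D_u\ge17c\cdot6=102c$, which is absurd. If it is a component, then $L_0\cdot(D_u-C)=8-24c<0$, again absurd. So no curve belongs to $v$; a divisor as in Proposition 9 for $v$ is $6D_u\equiv24L_0$, whose multiplicity is $\ge36\ge34$.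

Thus the attempt stops at the decomposition of $D$: a root may pair negatively with the root of a curve. But in this example $v$ is just $-s_u(\varepsilon)$, where $s_u(x)=x+2(x\cdot u)u$ is the reflection in $u$: indeed $s_u(\varepsilon)=\varepsilon-6u=(-12L_0,-17)$. This suggests the remedy. We are free to choose the orthogonal roots, so we move them by reflections to a position where all roots of $R^+$ lie on the correct side.

## 6. Orthogonal roots become curves after reflections

**Proposition 10.** If $k\ge2$ and $\Lambda$ contains $k$ pairwise orthogonal roots, then some ample line bundle has at least $k$ submaximal curves.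

*Proof.* Let $v_1,\dots,v_k$ be the roots, and $U=\bigoplus\mathbb Zv_i$.

**Step 1: a vector $w_0$ orthogonal to $v_1,\dots,v_k$ and to no other roots up to sign.** The first component of such a vector will be our ample class, after reflections. As $U$ is unimodular, $\Lambda=U\oplus U^\perp$, and $U^\perp$ has signature $(1,\rho-k)$. A root $\sum a_iv_i$ in $U$ has $\sum a_i^2=1$, so the roots in $U$ are exactly $\pm v_i$. A root outside $U$ has a nonzero component in $U^\perp$. We want $w_0\in U^\perp$ with $w_0^2>0$ that is not orthogonal to any root outside $U$.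

If $\operatorname{rk}U^\perp=1$ (in particular if $\rho=k=2$), a generator $w_0$ does this: $w_0^2>0$ by the signature, and a nonzero multiple of $w_0$ pairs nontrivially with $w_0$.

In general we first show: for a compact set $A\subset\{x\in\Lambda_{\mathbb R}:x^2>0\}$, only finitely many roots are orthogonal to some $x\in A$. For $x\in A$ put $q_x(y)=-y^2+2(y\cdot x)^2/x^2$. Writing $y=cx+z$ with $z\perp x$, we get $q_x(y)=c^2x^2-z^2$. As $x^\perp$ is negative definite, $q_x$ is positive definite. It depends continuously on $x$, so on the product of $A$ with the unit sphere of a fixed Euclidean norm it is bounded below by some $\gamma>0$. Hence $q_x(y)\ge\gamma|y|^2$ for all $x\in A$. A root $y\perp x$ has $q_x(y)=1$, so $|y|^2\le1/\gamma$, and there are finitely many such lattice vectors.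

Apply this to a compact neighbourhood $A$, within $U^\perp_{\mathbb R}$, of a vector of positive square, with $A\subset\{x^2>0\}$. The roots outside $U$ cut out in $U^\perp_{\mathbb R}$ proper hyperplanes, because their components in $U^\perp$ are nonzero, and only finitely many of these meet $A$. Take a rational point in the interior of $A$ off these hyperplanes and scale it to be integral.

**Step 2: moving $w_0$ by reflections.** We want the inequality $w\cdot v\ge0$ for all $v\in R^+$. Fix an ample class $h\in N$, put $h_0=(h,0)$, and let $P$ be the component of $\{x\in\Lambda_{\mathbb R}:x^2>0\}$ that contains $h_0$. Two vectors of $P$ have positive product. Replacing $w_0$ by $-w_0$ we may take $w_0\in P$. If $(L,t)\in P\cap\Lambda$, then $L^2>t^2\ge0$ and $L\cdot h>0$, so $L$ is ample by Lemma 4.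

Let $W$ be the group generated by the reflections $s_v(x)=x+2(x\cdot v)v$ in roots $v$. They preserve $\Lambda$ and the set of roots. They preserve $P$: $s_v$ fixes $v^\perp$ pointwise, and $v^\perp$ has signature $(1,\rho-1)$, so it contains a vector of $P$. Hence $Ww_0\subset P\cap\Lambda$, and $w\cdot h_0$ is a positive integer for each $w\in Ww_0$. Let $w=gw_0$, $g\in W$, minimize it, and replace each $v_i$ by $gv_i$. Then the roots orthogonal to $w$ are exactly $\pm v_1,\dots,\pm v_k$. Write $w=(\Omega,\tau)$; then $\Omega$ is ample and $\Omega^2>\tau^2$.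

*$\tau\ne0$.* If $\tau=0$, then $\varepsilon\perp w$, so $\varepsilon=\pm v_i$ for some $i$. As $k\ge2$, there is $j\ne i$, and $v_j\perp\varepsilon$ contradicts Lemma 5(c).

*We may assume $\tau>0$.* The reflection $s_\varepsilon$ maps $(L,t)$ to $(L,-t)$ and does not change $w\cdot h_0$. Apply it to $w$ and all $v_i$ if necessary.

*$w\cdot v\ge0$ for all $v\in R^+$.* Here $v\cdot h_0>0$. If $w\cdot v<0$, then $s_vw\in Ww_0$ and
$$s_vw\cdot h_0=w\cdot h_0+2(w\cdot v)(v\cdot h_0)<w\cdot h_0,$$
contradicting minimality.

*We may assume $v_i\in R^+$.* The second coordinates are odd; choose signs so that $v_i=(M_i,l_i)$ with $l_i>0$. From $w\cdot v_i=0$ we get $\Omega\cdot M_i=\tau l_i>0$. So $v_i\ne\pm\varepsilon$, and $M_i$ is ample by Lemma 5(b).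

**Step 3: the curves.** From now on we use only the following:
$$\begin{aligned}&\Omega\text{ ample},\quad \tau>0,\quad \Omega^2>\tau^2,\quad w\cdot v\ge0\ \text{ for all } v\in R^+,\\ &\text{the roots orthogonal to } w=(\Omega,\tau) \text{ are exactly } \pm v_1,\dots,\pm v_k,\ \text{ with } v_i\in R^+.\end{aligned}\tag{3}$$
Fix $i$ and let $D\equiv2M_i$ be the divisor of Proposition 9 for $v_i$. Write $D=\sum a_jC_j$ with distinct curves $C_j$ and $a_j>0$, and $\mu_j=\operatorname{mult}_0C_j$. We claim $C_j\cdot\Omega\ge\tau\mu_j$, with equality only if $\mu_j>0$, $C_j^2<\mu_j^2$ and $w\cdot v_{C_j}=0$: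

* if $\mu_j=0$, then $C_j\cdot\Omega>0$;
* if $\mu_j>0$ and $C_j^2\ge\mu_j^2$, then $C_j\cdot\Omega\ge\sqrt{C_j^2\,\Omega^2}>\mu_j\tau$ by Hodge index;
* if $\mu_j>0$ and $C_j^2<\mu_j^2$, then by Proposition 7 the inequality says $w\cdot v_{C_j}\ge0$, which holds by (3).

Summing over $j$ with weights $a_j$,
$$2l_i\tau=2M_i\cdot\Omega=D\cdot\Omega\ \ge\ \tau\operatorname{mult}_0D\ \ge\ 2l_i\tau .$$
So equality holds everywhere. Thus $\operatorname{mult}_0D=2l_i$, and each $v_{C_j}$ is a root orthogonal to $w$ with positive second coordinate, i.e. $v_{C_j}\in\{v_1,\dots,v_k\}$. Now $2v_i=(D,\operatorname{mult}_0D)=\sum_ja_j(C_j,\mu_j)$ is a combination of the $v_{C_j}$ with positive coefficients. The $v_1,\dots,v_k$ are linearly independent, so all $v_{C_j}$ are equal to $v_i$.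

Hence for each $i$ there is a curve $C^{(i)}$ through $0$ with $v_{C^{(i)}}=v_i$. These are $k$ distinct curves, and
$$\frac{\Omega\cdot C^{(i)}}{\operatorname{mult}_0C^{(i)}}=\frac{\Omega\cdot M_i}{l_i}=\tau<\sqrt{\Omega^2}.$$
All of them are submaximal for $\Omega$. $\square$

*Proof of Theorem 2.* The upper bound is Proposition 8, and for $k(X)\ge2$ it is attained by Proposition 10 with $k=k(X)$. Always $k(X)\ge1$, because $\varepsilon$ is a root. So if $\Lambda$ has no two orthogonal roots, then $k(X)=1$ and every $L$ has at most one submaximal curve; otherwise some $L$ has at least two. $\square$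

## 7. The norm form, and two cases in which orthogonal roots cannot exist

From here on, in Sections 7, 8 and 10, $X$ is as in Theorem 1. Let $\mathcal O=\operatorname{End}(X)$, let $\alpha\mapsto\alpha'$ be the conjugation of the quadratic field, and $\mathrm N$ and $\operatorname{Tr}$ its norm and trace. The next lemma makes $N$ explicit.

**Lemma 11.** There is an isomorphism of groups $\mathcal O\to N$, $\alpha\mapsto M_\alpha$, with $M_1=L_0$ and
$$M_\alpha^2=2\mathrm N(\alpha),\qquad M_\alpha\cdot M_\beta=\operatorname{Tr}(\alpha\beta').$$

*Proof.* The Rosati involution $\alpha\mapsto\phi_{L_0}^{-1}\hat\alpha\,\phi_{L_0}$ is a positive involution of a real quadratic field. The only candidates are the identity and the conjugation, and $\operatorname{Tr}(\alpha\alpha')=2\mathrm N(\alpha)$ is not positive definite, so it is the identity. By Birkenhake–Lange, *Complex Abelian Varieties*, Prop. 5.2.1, $M\mapsto\phi_{L_0}^{-1}\phi_M$ is an isomorphism from $N$ onto the Rosati-symmetric endomorphisms, i.e. onto $\mathcal O$. It maps $L_0$ to $1$.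

If $M\mapsto\alpha$, then $\chi(M)^2=\deg\phi_M=\deg\alpha$, as $\deg\phi_{L_0}=1$. The degree of $\alpha$ is its determinant on $H_1(X,\mathbb Q)$, which is a 2-dimensional vector space over the quadratic field, so $\deg\alpha=\mathrm N(\alpha)^2$. Both $\chi=\frac12M^2$ and $\mathrm N$ are quadratic forms on $\mathcal O\cong\mathbb Z^2$ and $(\chi-\mathrm N)(\chi+\mathrm N)$ vanishes on $\mathbb Z^2$, hence as a polynomial. So $\chi=\mathrm N$ or $\chi=-\mathrm N$ globally, and $\chi(L_0)=1=\mathrm N(1)$ gives $\chi=\mathrm N$. Thus $M_\alpha^2=2\mathrm N(\alpha)$, and polarizing, $M_\alpha\cdot M_\beta=\mathrm N(\alpha+\beta)-\mathrm N(\alpha)-\mathrm N(\beta)=\operatorname{Tr}(\alpha\beta')$. $\square$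

We write $(\alpha,a)$ for $(M_\alpha,a)\in\Lambda$. By Theorem 2 we must decide whether there are $\alpha,\beta\in\mathcal O$ and $a,b\in\mathbb Z$ with
$$2\mathrm N(\alpha)=a^2-1,\quad 2\mathrm N(\beta)=b^2-1,\quad \operatorname{Tr}(\alpha\beta')=ab,\qquad a,b\text{ odd}. \tag{4}$$
That $a,b$ are odd is automatic by Lemma 5(a).

**Case $\mathcal O=\mathbb Z[\sqrt e]$.** All traces are even, but $ab$ is odd. So (4) has no solution, and every $L$ has at most one submaximal curve.

**Case $\mathcal O=\mathbb Z[\frac12+\frac12\sqrt e]$, and a prime $p\equiv5$ or $7\pmod8$ divides $e$.** Suppose (4) holds, with $\alpha=\frac{x+y\sqrt e}2$ and $\beta=\frac{z+t\sqrt e}2$. It reads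
$$x^2-ey^2=2(a^2-1),\qquad z^2-et^2=2(b^2-1),\qquad xz-eyt=2ab. \tag{5}$$
Modulo $p$ we have $4a^2b^2\equiv x^2z^2\equiv4(a^2-1)(b^2-1)$, and therefore $a^2+b^2\equiv1$. Hence $x^2\equiv2(a^2-1)\equiv-2b^2$ and $z^2\equiv2(b^2-1)\equiv-2a^2$. As $a,b$ are not both $\equiv0$, $-2$ is a nonzero square modulo $p$. This means $p\equiv1$ or $3\pmod8$, a contradiction. Every $L$ has at most one submaximal curve.

For $e=5$, for instance, one of $a,b$ is divisible by $5$, say $a$, because squares modulo $5$ are $0,\pm1$ and $a^2+b^2\equiv1$. Then $x^2\equiv-2\equiv3$, which is not a square modulo $5$.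

So condition 2 of Theorem 1 implies condition 1.

## 8. Orthogonal roots for $e=17$ and $e=41$

Now let $\mathcal O=\mathbb Z[\frac12+\frac12\sqrt e]$ with all prime factors of $e$ being $\equiv1$ or $3\pmod8$. We have to solve (4). In the basis $1,\frac{1+\sqrt e}2$ the Gram matrix of $N$ is
$$\begin{pmatrix}2&1\\1&\frac{1-e}2\end{pmatrix},\qquad \det N=-e .$$
If $(\alpha,a),(\beta,b)$ solve (4) and $j$ is the determinant of $\alpha,\beta$ in this basis, then the Gram determinant of $M_\alpha,M_\beta$ is
$$(a^2-1)(b^2-1)-a^2b^2=1-a^2-b^2=-e\,j^2,\qquad\text{i.e.}\quad a^2+b^2=1+e\,j^2. \tag{6}$$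
The simplest hope is that $\alpha,\beta$ form a basis of $\mathcal O$, so $j=\pm1$ and $e+1=a^2+b^2$.

For $e=17$ we have $18=9+9$, and indeed
$$\alpha=\frac{13+3\sqrt{17}}2,\qquad\beta=\frac{21+5\sqrt{17}}2,\qquad a=b=3$$
solve (4): $\mathrm N(\alpha)=\frac{169-153}4=4$, $\mathrm N(\beta)=\frac{441-425}4=4$, $\operatorname{Tr}(\alpha\beta')=\frac{273-255}2=9$.

Here one can even see the ample class. Let $v_1=(\alpha,3)$, $v_2=(\beta,3)$ and $w=(\omega,17)$ with $\omega=51+12\sqrt{17}$. Then $w\cdot v_1=(13\cdot51-3\cdot12\cdot17)-51=0$, $w\cdot v_2=(21\cdot51-5\cdot12\cdot17)-51=0$ and $w^2=2(2601-2448)-289=306-289=17$. Since $\det\Lambda=17$ and $\mathbb Zv_1\oplus\mathbb Zv_2$ is unimodular, its orthogonal complement has determinant $17$, so $w$ generates it, and the roots orthogonal to $w$ are $\pm v_1,\pm v_2$. Let us check the rest of (3) with $\Omega=M_\omega$, $\tau=17$. The classes $\Omega,M_\alpha,M_\beta$ have positive squares and intersect $L_0$ in $102,13,21$, so they are ample, and $\Omega^2=306>289$. Suppose $v=(\gamma,c)\in R^+$ with $\gamma=\frac{x+y\sqrt{17}}2$ had $w\cdot v=-n$,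 $n\ge1$. Put $h_0=(L_0,0)$; then $h_0\cdot v=\operatorname{Tr}(\gamma)=x>0$. The Gram determinant of $h_0,w,v$ is a square times $\det\Lambda>0$, so
$$0\le\det\begin{pmatrix}2&102&x\\102&17&-n\\x&-n&-1\end{pmatrix}=10370-2n^2-204nx-17x^2 .$$
With $n\ge1$ this gives $17x^2+204x\le10368$, so $x\le19$. Now $x^2-17y^2=2(c^2-1)$ with $c\ge3$ odd, and $2(c^2-1)\le361$ gives $c\le13$. For $c=5,7,9$ the right side is $48,96,160$, which is $14,11,7$ modulo $17$, not squares. For $c=11$, $240+17y^2\le361$ leaves $240,257,308$, and for $c=13$, $336+17y^2\le361$ leaves $336,353$; none is a square. For $c=3$, $16+17y^2\le361$ takes the values $16,33,84,169,288$, so $\gamma=2$ or $\gamma=\frac{13\pm3\sqrt{17}}2$. But $w\cdot v$ is $204-51$, $0$ (sign $+$) and $1275-51$ (sign $-$), never negative. So (3) holds, and Step 3 of Proposition 10 applies. Hence if $\operatorname{End}(X)=\mathbb Z[\frac12+\frac12\sqrt{17}]$, the ample class $L=M_{17+4\sqrt{17}}=\frac13\Omega$, with $L^2=34$, has two submaximal curves, both with quotient $\frac{17}3<\sqrt{34}$.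

For $e=41$ the hope $j=\pm1$ fails: $42-1$, $42-9$, $42-25$ are not squares, so $42$ is not a sum of two odd squares. No basis of $\mathcal O$ solves (4). With $j=3$, though, $1+9\cdot41=370=17^2+9^2$, and
$$\alpha=\frac{99+15\sqrt{41}}2,\qquad\beta=\frac{59+9\sqrt{41}}2,\qquad a=17,\ b=9$$
do solve (4): $\mathrm N(\alpha)=\frac{9801-9225}4=144=\frac{17^2-1}2$, $\mathrm N(\beta)=\frac{3481-3321}4=40=\frac{9^2-1}2$, $\operatorname{Tr}(\alpha\beta')=\frac{5841-5535}2=153$.

So the index $j$ cannot be fixed in advance, and a search does not give a uniform proof. The way out is to stop asking for $\alpha$ and $\beta$, and to look at the lattice $\Lambda$ as a whole. Two orthogonal roots split off a unimodular summand $\langle-1,-1\rangle$, and what remains has rank $1$ and determinant $e$. So for $\rho=2$ and $\det N=-d$ the question is exactly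
$$N\oplus\langle-1\rangle\ \overset{?}{\cong}\ \langle-1,-1,d\rangle ,$$
and $j$ has disappeared.

## 9. The lattice $\langle-1,-1,d\rangle$ is determined by its localizations

**Lemma 12.** Let $N$ be an even lattice of signature $(1,1)$, $\det N=-d$, satisfying (∗). Then $N\oplus\langle-1\rangle\cong\Gamma:=\langle-1,-1,d\rangle$. In particular $N\oplus\langle-1\rangle$ contains two orthogonal roots.

We compare the two lattices over each $\mathbb Z_p$ and then globalize. The second part needs an argument, since lattices that are isometric over all $\mathbb Z_p$ and over $\mathbb R$ need not be isometric. For instance $\langle1,14\rangle$ and $\langle2,7\rangle$ are not isometric, because the second does not represent $1$. But they agree over $\mathbb R$ and over all $\mathbb Z_p$. For $p\ne2,7$ they are unimodular of the same determinant. For $p=7$, $2$ is a unit square. For $p=2$, the vector $(1,1)$ of $\langle1,14\rangle$ has square $15$, which is $7$ times a unit square, so it splits off with complement of determinant $2$ times a unit square.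

The tool for globalizing is the spinor norm. Let $Q(x)=x\cdot x$ on a quadratic space, and $s_x(y)=y-\frac{2x\cdot y}{Q(x)}x$ the reflection in $x$, $Q(x)\ne0$ (for a root this is the reflection of Section 6). Every rotation is a product of an even number of reflections, and the **spinor norm** is the homomorphism $\theta$ from the rotation group $SO$ to the multiplicative group of the field modulo squares with $\theta(s_xs_y)=Q(x)Q(y)$. For example, in $\langle-1,-1\rangle$ with $x=(1,0)$, $y=(1,1)$, the product $s_xs_y$ is a rotation by a right angle, and its spinor norm is $(-1)(-2)=2$.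

*Proof of Lemma 12.* Let $\Lambda=N\oplus\langle-1\rangle$. It has the signature $(1,2)$ and the determinant $d$ of $\Gamma$.

**Step 1: $\Lambda_p\cong\Gamma_p$ for all $p$.** For $p\nmid2d$ both lattices are unimodular over $\mathbb Z_p$, $p$ odd, of the same rank and determinant, hence isometric. For $p\mid d$, $p$ is odd and (∗) gives $\Lambda_p\cong\langle-1,d\rangle\oplus\langle-1\rangle\cong\Gamma_p$.

Let $p=2$. Since $d\equiv1\pmod8$, $d$ is a square in $\mathbb Z_2^*$. So $-\det N$ is a square and $N_2\otimes\mathbb Q_2$ has an isotropic vector; let $h_1\in N_2$ be a primitive one. As $N_2$ is unimodular, there is $h\in N_2$ with $h_1\cdot h=1$, and as it is even, $h_2=h-\frac{h^2}2h_1$ lies in $N_2$, with $h_2^2=0$, $h_1\cdot h_2=1$. The Gram determinant of $h_1,h_2$ is $-1$, a unit, so they form a basis of $N_2$. In $N_2\oplus\mathbb Z_2\varepsilon$ the vectors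
$$h_1+\varepsilon,\qquad h_2+\varepsilon,\qquad h_1+h_2+\varepsilon$$
are pairwise orthogonal (each product is $1-1=0$) with squares $-1,-1,1$, and they form a basis, since the transition matrix has determinant $-1$. As $d$ is a unit square, $\Lambda_2\cong\langle-1,-1,1\rangle\cong\Gamma_2$.

**Step 2: put both lattices in one space.** By Hasse–Minkowski $\Lambda\otimes\mathbb Q\cong\Gamma\otimes\mathbb Q$, so we may regard $\Lambda$ as a lattice in $V:=\Gamma\otimes\mathbb Q$. By Step 1, $\Lambda_p=\tau_p\Gamma_p$ with $\tau_p\in O(V_p)$, and we take $\tau_p=1$ whenever $\Lambda_p=\Gamma_p$, i.e. for almost all $p$. As $\dim V=3$, $-1$ has determinant $-1$, so composing with $-1$ if necessary we may take $\tau_p\in SO(V_p)$. We want one global isometry that does the work of all $\tau_p$. The spinor norms of the $\tau_p$ stand in the way, and Steps 3 and 4 provide enough freedom to correct them.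

**Step 3: for every $p$ and every unit $u\in\mathbb Z_p^*$ there is $\kappa\in SO(\Gamma_p)$ with $\theta(\kappa)=u$ modulo squares.** Reflections in vectors of $\Gamma_p$ of unit square preserve $\Gamma_p$. Let $p$ be odd. The form $-x^2-y^2$ represents every unit $u$: modulo $p$, the sets of values of $-x^2$ and of $u+y^2$ have $\frac{p+1}2$ elements each, so they meet, and the solution, which is nonzero modulo $p$, lifts by Hensel's lemma. Take $\kappa=s_xs_y$ with $Q(x)=-1$, $Q(y)=-u$. Let $p=2$. Then $\Gamma_2\cong\langle-1,-1,1\rangle$, and $-x^2-y^2+z^2$ takes the values $1,-1,-5,-3$ at $(0,0,1)$, $(1,0,0)$, $(1,2,0)$, $(2,0,1)$. These cover all unit classes modulo $8$, hence all units modulo squares. Take $\kappa=s_xs_y$ with $x$ the appropriate one of these vectors and $Q(y)=1$.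

**Step 4: every $r\in\mathbb Q^*$ is the spinor norm of some element of $SO(V)$.** The form $Q\perp-rQ$ has rank $6$ and is indefinite, with signature $(3,3)$ or $(2,4)$ according to the sign of $r$. By Meyer's theorem there is $(x,y)\ne0$ with $Q(x)=rQ(y)$. If this value is nonzero, $\theta(s_xs_y)=rQ(y)^2$. If it is zero, then $x$ or $y$ is a nonzero isotropic vector, so $Q$ is universal, and we take instead $Q(x)=r$, $Q(y)=1$.

**Step 5: make the local isometries have trivial spinor norm.** Choose $r\in\mathbb Q^*$ with $\operatorname{ord}_pr\equiv\operatorname{ord}_p\theta(\tau_p)\pmod2$ for all $p$; a product of finitely many primes will do. By Step 4 there is $\rho_0\in SO(V)$ with $\theta(\rho_0)=r$. Let $T$ be a finite set of primes such that $\tau_p=1$ and $\rho_0\Gamma_p=\Gamma_p$ for $p\notin T$. For $p\in T$, $\theta(\rho_0^{-1}\tau_p)$ has even order at $p$, so it lies in $\mathbb Z_p^*\mathbb Q_p^{*2}$. By Step 3 there is $\kappa_p\in SO(\Gamma_p)$ such that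
$$\sigma_p:=\rho_0^{-1}\tau_p\kappa_p\in SO(V_p)\cap\ker\theta,\qquad \sigma_p\Gamma_p=(\rho_0^{-1}\Lambda)_p .$$

**Step 6: strong approximation.** The theorem for rotations (O'Meara, *Introduction to Quadratic Forms*, Thm. 104:4) says in our situation ($\dim V\ge3$, $V_{\mathbb R}$ isotropic): given $\sigma_p\in SO(V_p)\cap\ker\theta$ for $p\in T$, there is $\sigma\in SO(V)$, of trivial spinor norm, which is arbitrarily close to $\sigma_p$ for all $p\in T$ and whose matrix in a fixed basis of $V$ has entries in $\mathbb Z_p$ for all primes $p\notin T$.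

Use a basis of $\Gamma$. For $p\notin T$, the matrix of $\sigma$ is integral at $p$ with determinant $1$, so $\sigma\Gamma_p=\Gamma_p$. Also $(\rho_0^{-1}\Lambda)_p=\rho_0^{-1}\Gamma_p=\Gamma_p$. For $p\in T$, if $\sigma$ is close enough to $\sigma_p$, the matrix of $\sigma_p^{-1}\sigma$ is close to the identity, hence integral with determinant $1$, so $\sigma\Gamma_p=\sigma_p\Gamma_p=(\rho_0^{-1}\Lambda)_p$. Thus $(\sigma\Gamma)_p=(\rho_0^{-1}\Lambda)_p$ for all $p$. A lattice in $V$ is determined by its localizations, so $\sigma\Gamma=\rho_0^{-1}\Lambda$, and $\Lambda=\rho_0\sigma\Gamma\cong\Gamma$. $\square$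

## 10. The exceptional orders: end of the proof of Theorem 1

It remains to treat $\mathcal O=\mathbb Z[\frac12+\frac12\sqrt e]$ with $e\equiv1\pmod4$ and all prime factors of $e$ congruent to $1$ or $3$ modulo $8$. We check (∗).

The product $e$ of such primes is $\equiv1$ or $3\pmod8$, and $e\equiv1\pmod4$ leaves $e\equiv1\pmod8$. By Section 8, $\det N=-e$, so $d=e$. Let $p\mid e$; then $p$ is odd, so $2$ is invertible and $\mathcal O_p=\mathbb Z_p\oplus\mathbb Z_p\sqrt e$. By Lemma 11, $1$ and $\sqrt e$ are orthogonal with squares $2\mathrm N(1)=2$ and $2\mathrm N(\sqrt e)=-2e$, so $N_p\cong\langle2,-2e\rangle$. As $p\equiv1$ or $3\pmod8$, $-2=u^2$ with $u\in\mathbb Z_p^*$. So $2=-u^2$ and $-2e=u^2e$, and $N_p\cong\langle-1,e\rangle$. Thus (∗) holds.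

Lemma 12 gives two orthogonal roots in $\Lambda$, and by Proposition 10 some ample line bundle has two distinct submaximal curves. So condition 1 of Theorem 1 fails whenever condition 2 fails. Together with the two cases of Section 7, which cover all orders satisfying condition 2, Theorem 1 is proved. $\blacksquare$

## 11. Picard number two in general: proof of Theorem 3

Let $X$ be simple with $\rho=2$ and $\det N=-d$. By Theorem 2, $k(X)\le2$.

**Step 1: (∗) implies that the maximum is $2$.** Lemma 12 gives two orthogonal roots, and Proposition 10 gives an ample $L$ with at least two submaximal curves. More than two are impossible.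

**Step 2: two orthogonal roots imply (∗).** This is the converse of Lemma 12. Let $v_1=(M_1,a)$, $v_2=(M_2,b)$ be orthogonal roots. The sublattice $\mathbb Zv_1\oplus\mathbb Zv_2$ is unimodular, so
$$\Lambda=\mathbb Zv_1\oplus\mathbb Zv_2\oplus\mathbb Zw\quad\text{orthogonally, with } w^2=\det\Lambda=d .$$
As in (6), the Gram determinant of $M_1,M_2$ is $(a^2-1)(b^2-1)-a^2b^2=1-a^2-b^2$, and it equals $-dj^2$ with $j\in\mathbb Z$ the determinant of $M_1,M_2$ in a basis of $N$. As $a,b$ are odd, $dj^2=a^2+b^2-1\equiv1\pmod8$. So $j$ is odd, $j^2\equiv1\pmod8$, and $d\equiv1\pmod8$.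

Let $p$ be an odd prime, and let $x,y\in\Lambda_p$ have square $-1$. Then $(x-y)^2+(x+y)^2=2x^2+2y^2=-4$ is a unit, so one of $x-y$, $x+y$ has unit square. The reflection in it preserves $\Lambda_p$. As $x^2=y^2$, the reflection in $x-y$ maps $x$ to $y$, and the one in $x+y$ maps $x$ to $-y$. In both cases $x^\perp\cong y^\perp$. Apply this to $x=\varepsilon$, with $\varepsilon^\perp=N_p$, and $y=v_1$, with $v_1^\perp=\mathbb Z_pv_2\oplus\mathbb Z_pw\cong\langle-1,d\rangle$. This gives $N_p\cong\langle-1,d\rangle$, so (∗) holds.

Hence if (∗) fails, $k(X)\le1$, and every ample $L$ has at most one submaximal curve by Theorem 2.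

**Step 3: infinitely many $L$ in the exceptional case of Theorem 1.** We move one example around by automorphisms of $X$. Let $\Omega$ be as in Proposition 10 for $k=2$. It has exactly two submaximal curves. Let $\eta$ be a unit of infinite order in $\mathcal O$. It is an automorphism of $X$ fixing $0$. Since $\phi_{\eta^*M}=\hat\eta\,\phi_M\,\eta$ and the Rosati involution is trivial,
$$\phi_{L_0}^{-1}\phi_{\eta^*M}=\big(\phi_{L_0}^{-1}\hat\eta\,\phi_{L_0}\big)\big(\phi_{L_0}^{-1}\phi_M\big)\eta=\eta\,\big(\phi_{L_0}^{-1}\phi_M\big)\,\eta ,$$
so $\eta^*$ acts on $N=\mathcal O$ by $\alpha\mapsto\eta^2\alpha$. Pull-back by automorphisms fixing $0$ preserves ampleness, intersection numbers and multiplicities at $0$. So all $(\eta^n)^*\Omega$, $n\in\mathbb Z$, have exactly two submaximal curves. They are pairwise non-proportional, because $\eta^{2n}\notin\mathbb Q$ for $n\neq0$: a rational unit of $\mathcal O$ is $\pm1$, and $\eta$ has infinite order. $\blacksquare$
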